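# Equivariant Ehrhart series under dilation: which properties survive $P\mapsto tP$

## 1. The guess that dilation does no harm, tested on segments and squares

Take a lattice polytope with a finite symmetry group $G$ and enlarge it by a positive integer factor $t$. The group still acts. Three properties measure how well the lattice points of $P$ behave under $G$, and we ask whether they pass to $tP$. The first guess is yes, three times: a dilation does not change the linear part of the action, and it only gives the polytope more lattice points. We fix the definitions, test the guess by hand, and then find out how much of it is true. The question is taken from Sophia Elia, Donghyun Kim, Mariel Supina, "Techniques in equivariant Ehrhart theory", arXiv:2205.05900 (2022).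

**Setting.** Let $M\cong\mathbb Z^d$, $M'=M\oplus\mathbb Z$, and let $P\subset M_{\mathbb R}$ be a $d$-dimensional lattice polytope. A finite group $G$ acts linearly on $M'$ by $\rho:G\to\mathrm{GL}(M')$, preserving the height $M'\to\mathbb Z$ and the polytope $P\times\{1\}$. Equivalently, $G$ acts on $M$ by affine maps $g\cdot m=A_gm+b_g$ preserving $P$, and $\rho(g)(m,k)=(A_gm+kb_g,k)$. On $tP$ the group acts by $m\mapsto A_gm+tb_g$; the corresponding linear action is $\rho_t(g)(m,k)=(A_gm+ktb_g,k)$. All notions below are applied to $tP$ with this action.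

A lattice $M'$ with a $G$-action and a $G$-invariant surjective height always has this form. Choose $m_0\in M'$ of height $1$ and put $M=\ker(\mathrm{ht})$; then $M'=M\oplus\mathbb Zm_0$, and $gm_0=m_0+b_g$ with $b_g\in M$. So later we may simply produce an invariant cone in a lattice with a height.

**Definition (equivariant Ehrhart series).** Let $R(G)$ be the character ring. For $s\ge0$ let $\chi_{sP}$ be the character of the permutation representation on $sP\cap M$, with $\chi_{0P}$ trivial. Put
$$\mathrm{EE}(P;z)=\sum_{s\ge0}\chi_{sP}z^s=\frac{H^*(P;z)}{\Delta(z)},\qquad \Delta(z)=\det(I-z\rho). \tag{1}$$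
The coefficient of $z^i$ in $\Delta$ is $(-1)^i$ times the character of $\Lambda^i\rho$, so $H^*(P;z)$ is a power series over $R(G)$. It is *polynomial* if only finitely many coefficients are nonzero, and *effective* if every coefficient is the character of a genuine representation.

**Definition (invariant non-degenerate hypersurface).** $P$ admits one if there is $f=\sum_{m\in P\cap M}a_mx^m\in\mathbb C[M]$ with Newton polytope $P$, with $a_{g\cdot m}=a_m$ for all $g$ and $m$, such that for every nonempty face $F$ of $P$ (including $P$) the polynomial $f_F=\sum_{m\in F\cap M}a_mx^m$ satisfies: $f_F=\partial f_F/\partial x_1=\dots=\partial f_F/\partial x_d=0$ has no common solution in $(\mathbb C^*)^d$.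

It is known (Stapledon) that the existence of an invariant non-degenerate hypersurface implies that $H^*$ is effective, and that effective implies polynomial. The second implication is quick: $H^*(P;z)(1)$ is the ordinary $h^*$-polynomial, of degree at most $d$, so for $i>d$ the $i$-th coefficient is a genuine character of degree $0$, that is, $0$.

**Evaluating at one group element.** Write $\varphi_g(s)=\chi_{sP}(g)$, the number of $g$-fixed points in $sP\cap M$, and $\Delta_g(z)=\det(I-z\rho(g))$. A virtual character is zero iff all its values are zero, and $G$ is finite, so $H^*$ is polynomial iff $H^*(P;z)(g)\in\mathbb C[z]$ for each $g$. With $\delta_t(m,k)=(tm,k)$ we have $\rho_t(g)\delta_t=\delta_t\rho(g)$, so $\rho_t(g)$ and $\rho(g)$ are conjugate over $\mathbb Q$ and $\det(I-z\rho_t(g))=\Delta_g(z)$. Also $\chi_{s(tP)}=\chi_{(st)P}$. Hence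
$$H^*(tP;z)(g)=\Delta_g(z)\sum_{s\ge0}\varphi_g(ts)z^s. \tag{2}$$
The determinant stays fixed while the counting function is sampled at multiples of $t$.

**Trivial group.** $H^*$ is the ordinary $h^*$-polynomial, whose coefficients are non-negative by Stanley's theorem. For $G=1$ polynomiality and effectiveness always hold.

**The flipped segment.** Let $G=\mathbb Z/2$ act on $P=[0,1]$ by $x\mapsto1-x$. On $M'=\mathbb Z^2$ the generator swaps the basis $(0,1),(1,1)$, so $\Delta_g=1-z^2$. The level-$s$ action $x\mapsto s-x$ fixes one lattice point if $s$ is even and none if $s$ is odd, so $\mathrm{EE}(P;z)(g)=1/(1-z^2)$. At the identity, $\mathrm{EE}(P;z)(1)=1/(1-z)^2$. So $H^*(P)=1$. The polynomial $f=1+x$ is invariant and non-degenerate, since $f'=1$ and the vertex terms $1$ and $x$ have no zero in $\mathbb C^*$. For $tP=[0,t]$, formula (2) gives $1+(t-1)z$ at the identity. At $g$ it gives $(1-z^2)/(1-z)=1+z$ for even $t$ and $1$ for odd $t$. This is $1+\chi z$, with $\chi$ the permutation character on the $t-1$ interior points of $[0,t]$.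 All is well.

**The rotated square.** Let $G=\mathbb Z/4$ act on $P=[0,1]^2$ by $g(x,y)=(1-y,x)$. The eigenvalues of $\rho(g)$ are $1,i,-i$, so $\Delta_g=(1-z)(1+z^2)$. At level $s$ the only fixed point is $(s/2,s/2)$, so $\varphi_g(s)=1$ for even $s$ and $0$ for odd $s$, and
$$H^*(P;z)(g)=\frac{(1-z)(1+z^2)}{1-z^2}=\frac{1+z^2}{1+z}.$$
This is not a polynomial. So polynomiality is a real condition. For $2P$ we have $\varphi_g(2s)=1$ and $H^*(2P;z)(g)=1+z^2$. At $g^2$ also $\varphi_{g^2}(2s)=1$ and $\Delta_{g^2}=(1-z)(1+z)^2$, giving $1+2z+z^2$. At $1$ we get $(1-z)^3\sum(2s+1)^2z^s=1+6z+z^2$. So $H^*(2P;z)=1+\chi z+z^2$ with $\chi(1)=6$, $\chi(g^2)=2$, $\chi(g^{\pm1})=0$; its multiplicities are $2,2$ at the characters with $g\mapsto\pm1$ and $1,1$ at those with $g\mapsto\pm i$. Thus $H^*(2P)$ is effective: here dilation even repairs a defect.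

The guess survives these tests. It is right for one of the three properties and wrong for the other two.

**Theorem A.** (a) If $P$ admits a $G$-invariant non-degenerate hypersurface, so does $tP$ for every $t\ge1$. (b) There are $G=\mathbb Z/4$ and an $8$-dimensional $P$ with $H^*(P;z)$ effective (hence polynomial) such that $H^*(2P;z)$ is not polynomial (hence not effective).

**Theorem B.** If $d\le7$, polynomiality of $H^*(P)$ implies polynomiality of $H^*(tP)$ for all $t$. For every $d\ge8$ there is a $d$-dimensional $P$ with a $\mathbb Z/4$-action, $H^*(P)$ effective and $H^*(2P)$ not polynomial.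

**Theorem C.** For a finite group $G$ and $t\ge1$ the following are equivalent:

- (i) for every $G$-invariant $P$ with $H^*(P)$ polynomial, $H^*(tP)$ is polynomial;
- (ii) for every $G$-invariant $P$ with $H^*(P)$ effective, $H^*(tP)$ is polynomial;
- (iii) for every $g\in G$, $\operatorname{ord}(g)$ divides $t$ or is coprime to $t$.

Hence polynomiality passes to all dilates of all $G$-polytopes iff every $g\ne1$ in $G$ has prime order. In particular $|G|\ge4$ whenever polynomiality fails to pass to a dilate, so the $\mathbb Z/4$ example in dimension $8$ is minimal both in $|G|$ and in $d$.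

**Proposition D.** Effectiveness (and polynomiality) passes from $P$ to $tP$ if $\rho_{\mathbb C}$ is a permutation representation ($t$ arbitrary), or if $G$ is abelian and $\gcd(t,|G|)=1$.

These notes do not decide whether effectiveness passes to $tP$ for all pairs $(G,t)$ satisfying (iii).

## 2. Substituting $x\mapsto x^t$ in an invariant hypersurface

**Proof of Theorem A(a).** Let $f=\sum a_mx^m$ be as in the definition for $P$, and put $f^{(t)}(x)=f(x_1^t,\dots,x_d^t)=\sum_ma_mx^{tm}$. We check the three conditions for $tP$.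

Its support is $t$ times that of $f$, so its Newton polytope is $tP$.

For invariance, the action on $tP$ satisfies $g\cdot(tm)=tA_gm+tb_g=t(g\cdot m)$. So it preserves $tP\cap tM$ and its complement in $tP\cap M$. The coefficient at $tm$ is $a_m=a_{g\cdot m}$, the coefficient at $t(g\cdot m)$; off $tM$ all coefficients are $0$.

For non-degeneracy, the faces of $tP$ are the $tF$ with $F$ a face of $P$, and $f^{(t)}_{tF}(x)=f_F(x^t)$ with
$$\frac{\partial}{\partial x_i}\big(f_F(x^t)\big)=t\,x_i^{t-1}\Big(\frac{\partial f_F}{\partial x_i}\Big)(x^t).$$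
If $x\in(\mathbb C^*)^d$ were a common zero of $f^{(t)}_{tF}$ and its partials, then, as $tx_i^{t-1}\ne0$, the point $x^t\in(\mathbb C^*)^d$ would be a common zero of $f_F$ and its partials, a contradiction. $\blacksquare$

## 3. Sections of the series and the quotient $\Delta(z^t)/\Delta(z)$

For $H^*$ there is an equally direct thing to try. Let $\mathcal S_t$ be the operator on power series that keeps the terms $z^i$ with $t\mid i$. Replacing $z$ by $z^t$ in (2), and using that multiplication by a series in $z^t$ commutes with $\mathcal S_t$,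
$$H^*(tP;z^t)=\Delta(z^t)\,\mathcal S_t\,\mathrm{EE}(P;z)=\mathcal S_t\Big(H^*(P;z)\,\frac{\Delta(z^t)}{\Delta(z)}\Big). \tag{3}$$
So if $\Delta(z^t)/\Delta(z)$ is a polynomial with effective coefficients, then effectiveness and polynomiality both pass from $P$ to $tP$, because products of genuine characters are genuine.

**Proof of Proposition D.** Suppose $\rho_{\mathbb C}$ permutes a basis $x_0,\dots,x_d$. At $g$, with $c$ running over the cycle lengths of $g$ on this basis, $\Delta_g(z)=\prod_c(1-z^c)$, so
$$\frac{\Delta_g(z^t)}{\Delta_g(z)}=\prod_c\frac{1-z^{tc}}{1-z^c}=\prod_c\big(1+z^c+\dots+z^{(t-1)c}\big).$$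
This counts by degree the monomials with all exponents $<t$ that are fixed by $g$, since their exponents must be constant on cycles. So $\Delta(z^t)/\Delta(z)$ is the graded character of $\mathbb C[x_0,\dots,x_d]/(x_0^t,\dots,x_d^t)$, a genuine graded representation of finite dimension.

Now let $G$ be abelian, $\gcd(t,|G|)=1$, and $\rho_{\mathbb C}=\bigoplus\chi_i$ with linear characters $\chi_i$. The automorphism of $\mathbb Q(e^{2\pi i/|G|})$ that raises $|G|$-th roots of unity to the $t$-th power fixes the rational values of $\sum\chi_i$ and sends $\chi_i(g)$ to $\chi_i(g)^t$. So $\sum\chi_i=\sum\chi_i^t$, and by linear independence of characters the multisets $\{\chi_i\}$ and $\{\chi_i^t\}$ agree. Therefore $\Delta(z^t)=\prod(1-z^t\chi_i)=\prod(1-z^t\chi_i^t)$, and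
$$\frac{\Delta(z^t)}{\Delta(z)}=\prod_i\big(1+z\chi_i+\dots+z^{t-1}\chi_i^{t-1}\big),$$
a polynomial with effective coefficients. $\blacksquare$

**Where this stops.** Let $a_g(m)$ be the multiplicity in $\rho(g)$ of an eigenvalue of order $m$. At a root of unity $\zeta^{-1}$ of order $m$, $\Delta_g(z)$ vanishes to order $a_g(m)$. Since $z\mapsto z^t$ is locally invertible away from $0$, $\Delta_g(z^t)$ vanishes there to order $a_g(m')$ with $m'=m/\gcd(m,t)$. So the quotient has a pole as soon as $a_g(m')<a_g(m)$. For the rotated square with $t=2$ it is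
$$\frac{(1-z^2)(1+z^4)}{(1-z)(1+z^2)}=\frac{(1+z)(1+z^4)}{1+z^2},$$
which is not a polynomial ($m=4$, $m'=2$). Yet $H^*(2P)(g)$ was polynomial: multiplying by $H^*(P;z)(g)=\frac{1+z^2}{1+z}$ gives $1+z^4$, and (3) returns $1+z^2$. A pole of the quotient does harm only if $\mathrm{EE}$ itself has a pole there. So we compare, at each root of unity, the pole order of $\mathrm{EE}$ with eigenvalue multiplicities.

## 4. Pole orders against eigenvalue multiplicities

Fix $P$ and $g$, and put $P$ at height $1$ in $V=M'_{\mathbb R}$.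

**Fixed polytope.** Let $\pi_g$ be averaging over $\langle g\rangle$ and $P^g=\{p\in P:gp=p\}$. By convexity $P^g=\pi_g(P)$, so the vertices of $P^g$ are among the $\pi_g(v)$, $v$ a vertex of $P$. Since $P$ affinely spans $\{\mathrm{ht}=1\}$, $P^g$ affinely spans $V^g\cap\{\mathrm{ht}=1\}$; hence $f_g:=\dim P^g=\operatorname{rank}M'^g-1$.

**Multiplicities.** The number $a_g(m)$ does not depend on the chosen eigenvalue of order $m$, because the characteristic polynomial is integral. We have $a_g(1)=f_g+1$ and, with Euler's $\phi$,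
$$d=f_g+\sum_{n>1}\phi(n)\,a_g(n). \tag{4}$$
Let $S_g=\{n>1:a_g(n)>0\}$, and let $D_g$ be the exponent of the finite group $\pi_g(M')/M'^g$.

In the rotated square, $a_g(1)=a_g(4)=1$ and all other $a_g(n)$ vanish, so $S_g=\{4\}$. The lattice $M'^g$ is generated by $(1,1,2)$, and $\pi_g(0,0,1)=(\tfrac12,\tfrac12,1)$; in general $\pi_g(x,y,k)=(\tfrac k2,\tfrac k2,k)$. So $D_g=2$.

**Lemma 1.** $D_g\mid\operatorname{ord}(g)$. If a prime power $r^v$ divides $D_g$, then $S_g$ contains at least $v$ distinct powers of $r$.

*Proof.* Since $\operatorname{ord}(g)\,\pi_g(m)=\sum_ig^im\in M'^g$, the first claim holds. Let $F=\prod_{n\in S_g}\Phi_n\in\mathbb Z[x]$, a product of cyclotomic polynomials. The map $\rho(g)$ is diagonalizable over $\mathbb C$, and $\ker\pi_g$ is the sum of the eigenspaces with eigenvalue $\ne1$, so $F(\rho(g))$ kills $\ker\pi_g$. For $m\in M'$, writing $m=\pi_g(m)+(m-\pi_g(m))$, we get $F(1)\pi_g(m)=F(\rho(g))m\in M'$. Hence $D_g\mid F(1)=\prod_{n\in S_g}\Phi_n(1)$.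

It remains to recall $\Phi_n(1)$ for $n>1$. From $\prod_{n\mid N,\,n>1}\Phi_n(x)=1+x+\dots+x^{N-1}$ we get $\prod_{n\mid N,n>1}\Phi_n(1)=N$. For $N=r^k$, induction on $k$ gives $\Phi_{r^k}(1)=r$. If $N$ has at least two prime factors, the prime-power divisors already contribute $N$, and by induction every other proper divisor $n>1$ contributes $1$; so $\Phi_N(1)=1$. Thus $r^v\mid D_g\mid F(1)$ forces at least $v$ elements of $S_g$ to be powers of $r$. $\square$

**Pole orders.** Recall Ehrhart's theorem: if $Q\subset\mathbb R^d$ is a rational polytope and $DQ$ is a lattice polytope, then $\#(sQ\cap\mathbb Z^d)$ is, for all $s\ge0$, a quasi-polynomial in $s$ with rational coefficients, of degree at most $\dim Q$ and period dividing $D$. Here $\varphi_g(s)=\#(sP^g\cap M)$, and $D_gP^g$ has its vertices among the lattice points $D_g\pi_g(v)$. So there are unique polynomials $c_\zeta$ with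
$$\varphi_g(s)=\sum_{\zeta^{D_g}=1}c_\zeta(s)\,\zeta^s\qquad(s\ge0), \tag{5}$$
all of degree at most $f_g$. The $c_\zeta$ have coefficients in a cyclotomic field, and $\varphi_g$ is rational-valued; by uniqueness a Galois automorphism $\sigma$ carries $c_\zeta$ to $c_{\sigma\zeta}$. So $\deg c_\zeta$ depends only on $m=\operatorname{ord}\zeta$. Put $p_g(m)=1+\deg c_\zeta$, and $p_g(m)=0$ if $c_\zeta=0$ or $m\nmid D_g$.

The polynomials $\binom{s+i-1}{i-1}$, $1\le i\le p$, form a basis of the polynomials of degree $<p$, and $\sum_s\binom{s+i-1}{i-1}\zeta^sz^s=(1-\zeta z)^{-i}$. So $\mathrm{EE}(P;z)(g)$ has a pole of order exactly $p_g(m)$ at $\zeta^{-1}$, has no other poles, and has negative degree as a rational function (no polynomial part). Since $\Delta_g$ vanishes at $\zeta^{-1}$ to order $a_g(m)$,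
$$H^*(P;z)(g)\text{ is polynomial}\iff p_g(m)\le a_g(m)\text{ for all }m. \tag{6}$$
In the rotated square $\varphi_g(s)=\frac12(1+(-1)^s)$: $p_g(1)=p_g(2)=1$, but $a_g(2)=0$.

**Effect of dilation.** From (5), $\varphi_g(ts)=\sum_\eta\big(\sum_{\zeta^t=\eta}c_\zeta(ts)\big)\eta^s$, and $\zeta^t$ has order $m/\gcd(m,t)$ if $\zeta$ has order $m$. By (2) the multiplicities $a_g$ are the same for $tP$. So the number $p_g^{(t)}(m')$ for $tP$ is at most $\max\{p_g(m):m\mid D_g,\ m/\gcd(m,t)=m'\}$, and always $p_g^{(t)}(1)\le f_g+1=a_g(1)$.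

**Lemma 2.** If $H^*(P)(g)$ is polynomial and $H^*(tP)(g)$ is not, there are $m\mid D_g$ and $m'=m/\gcd(m,t)$ with $1<m'<m$ and
$$p_g(m')\le a_g(m')<p_g(m)\le a_g(m). \tag{7}$$

*Proof.* By (6) for $tP$, some $m'$ has $p_g^{(t)}(m')>a_g(m')$. By the bound just stated, $m'\ne1$, and some $m\mid D_g$ with $m/\gcd(m,t)=m'$ has $p_g(m)>a_g(m')$. By (6) for $P$, $p_g(m)\le a_g(m)$ and $p_g(m')\le a_g(m')$. The first shows $a_g(m)>a_g(m')$, so $m\ne m'$ and $m'<m$. $\square$

**Proof of Theorem C, (iii)⇒(i)⇒(ii).** Assume (iii), and suppose polynomiality failed to pass at some $g$. Take $m,m'$ from Lemma 2; then $m\mid D_g\mid\operatorname{ord}(g)$. If $\operatorname{ord}(g)\mid t$, then $m'=1$; if $\operatorname{ord}(g)$ is coprime to $t$, then $m'=m$. Both contradict $1<m'<m$. This proves (i). And (i)⇒(ii) because effective implies polynomial. $\blacksquare$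

Lemma 2 also tells us what a counterexample must contain. Take $m=4$, $m'=2$, $t=2$. Eigenvalues $\pm i$ must outnumber $-1$; $\mathrm{EE}(P)(g)$ must have a pole at $\pm i$ of order more than $a_g(2)$ but at most $a_g(4)$, and a pole at $-1$ of order at most $a_g(2)$. Moreover $c_i$ and $c_{-i}$ must not cancel when they merge. We need a family of polytopes for which both $\mathrm{EE}$ and $\Delta$ are explicit.

## 5. Block cones and joins

The cone over the rotated square has four generators, permuted in a cycle $0123$, with the one relation $e_0+e_2=e_1+e_3$: the sums over the two blocks of opposite vertices agree. We generalize this.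

**Lemma 3 (block cones).** Let $X,Y$ be finite nonempty $G$-sets and $X\to Y$ an equivariant surjection all of whose fibers $X_y$ have size $k$. Let
$$\Gamma=\Big\{\sum_yc_y1_{X_y}:c\in\mathbb Z^Y,\ \sum_yc_y=0\Big\}\subset\mathbb Z^X,\qquad \Lambda=\mathbb Z^X/\Gamma,$$
let $\mathrm{ht}:\Lambda\to\mathbb Z$ be the sum of coordinates, and let $C\subset\Lambda_{\mathbb R}$ be the cone generated by all $[e_x]$. Then $\Lambda$ is a lattice, and for $h\in G$, with $c$ running over the cycle lengths of $h$ on the indicated set,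
$$\det(I-zh|_\Lambda)=(1-z)\frac{\prod_X(1-z^c)}{\prod_Y(1-z^c)}, \tag{8}$$
$$\sum_{\lambda\in C\cap\Lambda,\;h\lambda=\lambda}z^{\mathrm{ht}(\lambda)}=\frac{\prod_Y(1-z^{kc})}{(1-z^k)\prod_X(1-z^c)}. \tag{9}$$

*Proof.*

**Step 1: lattice, height and determinant.** If a rational combination of the $1_{X_y}$ has integer entries, its coefficients are integers. So $\Gamma$ is saturated and $\Lambda$ is a lattice. Elements of $\Gamma$ have coordinate sum $k\sum c_y=0$, so $\mathrm{ht}$ is well defined. As $\Gamma_{\mathbb C}$ is the kernel of the sum map $\mathbb C^Y\to\mathbb C$, we have $\Lambda_{\mathbb C}\cong\mathbb C^X-(\mathbb C^Y-1)$ in the representation ring, and a cycle of length $c$ contributes $1-z^c$ to the determinant of a permutation. This is (8).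

**Step 2: a normal form for the lattice points of $C$.** The purpose is to split off the relation. For $u\in\mathbb R^X$ let $\mu_y(u)=\min_{X_y}u$. We have $[u]\in C$ iff $u+\sum_yc_y1_{X_y}\ge0$ for some $c\in\mathbb R^Y$ with $\sum c_y=0$, that is, iff some such $c$ has $c_y\ge-\mu_y(u)$ for all $y$, that is, iff $\sum_y\mu_y(u)\ge0$. For $u\in\mathbb Z^X$ put
$$n=\sum_y\mu_y(u),\qquad v=u-\sum_y\mu_y(u)1_{X_y}.$$
Adding $\sum c_y1_{X_y}\in\Gamma$ to $u$ changes $\mu_y$ by $c_y$, so $n$ and $v$ depend only on $[u]$. Conversely $(n,v)$ determines $[u]$: two choices of $(\mu_y)$ with the same sum $n$ differ by an element of $\Gamma$. All pairs with $n\in\mathbb N$ and $v\in\mathcal V=\{v\in\mathbb N^X:\min_{X_y}v=0\ \forall y\}$ occur. So $C\cap\Lambda\cong\mathbb N\times\mathcal V$, equivariantly with trivial action on $\mathbb N$, and $\mathrm{ht}=kn+|v|$.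

**Step 3: counting.** In the same way $u=v+\sum_yn_y1_{X_y}$ gives an equivariant bijection $\mathbb N^X\cong\mathbb N^Y\times\mathcal V$ with $|u|=k\sum n_y+|v|$. The $h$-fixed elements of $\mathbb N^X$ and $\mathbb N^Y$ are the vectors constant on cycles, with generating functions $\prod_X(1-z^c)^{-1}$ and, weighted by $k$, $\prod_Y(1-z^{kc})^{-1}$. So the $h$-fixed part of $\mathcal V$ has generating function $\prod_Y(1-z^{kc})/\prod_X(1-z^c)$. The factor $\mathbb N$ contributes $1/(1-z^k)$. This gives (9). $\square$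

For the square, $X$ is one $4$-cycle of $g$, $Y$ one $2$-cycle, and $k=2$: (8) is $(1-z)(1-z^4)/(1-z^2)=(1-z)(1+z^2)$ and (9) is $1/(1-z^2)$, as computed by hand.

**Definition (join).** Let $N$ be a lattice with trivial $G$-action, a height, and a full-dimensional pointed cone $C_N$ generated by lattice vectors of height $1$. Let $E_N(z)$ be the generating function by height of $C_N\cap N$. On $M'=\Lambda\oplus N$ use the sum of the two heights. The height-$1$ slice $P$ of $C\times C_N$ is the convex hull of the $[e_x]$ and the height-$1$ generators of $C_N$, a full-dimensional $G$-invariant lattice polytope of dimension $\operatorname{rk}\Lambda+\operatorname{rk}N-1$.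

A fixed point of $h$ in $(C\cap\Lambda)\times(C_N\cap N)$ is a fixed point in the first factor and any point in the second. So $\mathrm{EE}(P;z)(h)$ is (9) times $E_N$, and $\Delta_h$ is (8) times $(1-z)^{\operatorname{rk}N}$:
$$H^*(P;z)(h)=\frac{(1-z)\prod_Y(1-z^{kc})}{(1-z^k)\prod_Y(1-z^c)}\cdot(1-z)^{\operatorname{rk}N}E_N(z). \tag{10}$$
For example, a point is $N=\mathbb Z$, $C_N=\mathbb R_{\ge0}$, $E_N=\frac1{1-z}$. The segment $[0,2]$ is $N=\mathbb Z^2$, $C_N=\{(\alpha,\beta):0\le\alpha\le2\beta\}$, height $\beta$, with $E_N=\sum(2s+1)z^s=\frac{1+z}{(1-z)^2}$. For direct sums of such $N$ (with products of cones) the series $E_N$ multiply.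

## 6. An eight-dimensional polytope with a $\mathbb Z/4$-action

**Choosing the parameters.** Let $G=\langle g\rangle\cong\mathbb Z/4$, let $X$ consist of $r$ four-cycles of $g$, and let $Y$ have two points swapped by $g$, so $k=2r$. Then (8) and (9) at $g$ become
$$\frac{(1-z^4)^r}{1+z},\qquad \frac{1-z^{4r}}{(1-z^{2r})(1-z^4)^r}=\frac{1+z^{2r}}{(1-z^4)^r}.$$
So $a_g(4)=r$ and $a_g(2)=r-1$, which is the inequality we want. At $z=\pm i$ the numerator is $1+(-1)^r$. For $r=1$ (the square) there is no pole at $\pm i$; for $r=2$ there is one of order $2=a_g(4)>a_g(2)=1$. At $z=-1$ the pole has order $r>a_g(2)$, so $H^*$ is not yet polynomial; a factor $1+z$ in $E_N$ repairs this, and the segment $[0,2]$ supplies it.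

The square joined with $[0,2]$ (that is, $r=1$) does not suffice: there $\mathrm{EE}(g)=\frac1{1-z^2}\cdot\frac{1+z}{(1-z)^2}=\frac1{(1-z)^3}=\frac{(1+z)^3}{(1-z^2)^3}$, so $\sum\varphi_g(2s)z^s=\frac{1+3z}{(1-z)^3}$, and multiplication by $\Delta_g=(1-z)^3(1+z^2)$ gives the polynomial $(1+3z)(1+z^2)$. We take $r=2$.

**Proof of Theorem A(b).** Let $g$ act on $X=\{0,\dots,7\}$ by $(0123)(4567)$, let $Y=\{\text{even},\text{odd}\}$, $k=4$. Then $\Lambda=\mathbb Z^8/\mathbb Z(1,-1,1,-1,1,-1,1,-1)$ has rank $7$. Join with $[0,2]$. The vector $(0,(0,1))$ has height $1$ and is $G$-fixed; splitting it off identifies $M$ with $\Lambda\oplus\mathbb Z$ (the other coordinate $\beta$ is determined by the height), with $G$ acting linearly, trivially on $\mathbb Z$, and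
$$P=\operatorname{conv}\{\,0,\ (0,2),\ ([e_0],0),\dots,([e_7],0)\,\},\qquad d=8.$$

**Step 1: $H^*(P)$ is effective.** At $1$ there are eight fixed points on $X$ and two on $Y$. At $g^2$ there are four $2$-cycles on $X$ and two fixed points on $Y$. At $g^{\pm1}$ there are two $4$-cycles on $X$ and one $2$-cycle on $Y$. So (8) and (9) give:

| element | $\mathrm{EE}(P;z)$ | $\det(I-z\rho)$ | $H^*(P;z)$ |
|---|---|---|---|
| $1$ | $\frac{(1-z^4)(1+z)}{(1-z)^{10}}$ | $(1-z)^9$ | $(1+z)(1+z+z^2+z^3)$ |
| $g^2$ | $\frac{(1-z^4)(1+z)}{(1-z^2)^4(1-z)^2}$ | $(1-z^2)^4(1-z)$ | $(1+z)(1+z+z^2+z^3)$ |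
| $g^{\pm1}$ | $\frac{(1+z^4)(1+z)}{(1-z^4)^2(1-z)^2}$ | $\frac{(1-z^4)^2(1-z)^2}{1+z}$ | $1+z^4$ |

Since $(1+z)(1+z+z^2+z^3)=1+2z+2z^2+2z^3+z^4$, with $\sigma$ the character $\sigma(g)=-1$ we get
$$H^*(P;z)=1+(1+\sigma)z+(1+\sigma)z^2+(1+\sigma)z^3+z^4,$$
which is effective.

**Step 2: $H^*(2P)(g)$ is not polynomial.** We extract the even part of $\mathrm{EE}(P)(g)$. Write
$$\mathrm{EE}(P;z)(g)=\frac{(1+z^4)(1+z)^3}{(1-z^4)^2(1-z^2)^2}.$$
Everything except $(1+z)^3$ is even, and the even part of $(1+z)^3$ is $1+3z^2$. Replacing $z^2$ by $z$, $\sum_s\varphi_g(2s)z^s=\frac{(1+z^2)(1+3z)}{(1-z^2)^2(1-z)^2}$, and by (2)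
$$H^*(2P;z)(g)=\frac{(1-z^4)^2(1-z)^2}{1+z}\cdot\frac{(1+z^2)(1+3z)}{(1-z^2)^2(1-z)^2}=\frac{(1+z^2)^3(1+3z)}{1+z}.$$
At $z=-1$ the numerator is $8\cdot(-2)=-16\ne0$. So $H^*(2P;z)$ is not polynomial, and hence not effective. One sees the second statement directly: for large $i$ the coefficient of $z^i$ has value $0$ at the identity and $\pm16$ at $g$, so it is not a genuine character. $\blacksquare$

By Theorem A(a) and Stapledon's theorem, this $P$ admits no invariant non-degenerate hypersurface: otherwise $2P$ would admit one and $H^*(2P)$ would be effective.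

**Other factors.** This $P$ fails exactly for $t\equiv2\pmod4$. If $t$ is odd or divisible by $4$, condition (iii) holds for $\mathbb Z/4$. If $t\equiv2\pmod4$, then $\zeta^t=-1$ with $\zeta^4=1$ iff $\zeta=\pm i$, so the $(-1)$-component of $\varphi_g(ts)$ is $c_i(ts)+c_{-i}(ts)$. Here $\deg c_{\pm i}=1$, since the poles of $\mathrm{EE}(P)(g)$ at $\pm i$ are double. Its leading coefficient is $t$ times a constant independent of $t$. The constant is nonzero, because for $t=2$ the series $\sum\varphi_g(2s)z^s$ has a double pole at $-1$. As $a_g(2)=1$, criterion (6) fails.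

**Proof of Theorem B, $d\ge8$.** Let $d=8+j$ with $j\ge0$. If $j\not\equiv3\pmod4$, replace $N$ by the join of $[0,2]$ with $j$ points, and put $\epsilon=0$. If $j\equiv3\pmod4$, replace it by the join of $[0,2]$, $[0,2]$ and $j-2$ points, and put $\epsilon=1$. In both cases $\operatorname{rk}N=2+j$ and $E_N=\frac{(1+z)^{1+\epsilon}}{(1-z)^{2+j}}$. By (10), $H^*(P)$ is the previous one times $(1+z)^\epsilon$, so it is effective. At $g$, with $n=3+j+\epsilon$,
$$\mathrm{EE}(P;z)(g)=\frac{(1+z^4)(1+z)^{1+\epsilon}}{(1-z^4)^2(1-z)^{2+j}}=\frac{(1+z^4)(1+z)^n}{(1-z^4)^2(1-z^2)^{2+j}},\qquad \Delta_g=\frac{(1-z^4)^2(1-z)^{2+j}}{1+z}.$$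
With $e_n(z)=\sum_i\binom n{2i}z^i$, the even part of $(1+z)^n$ is $e_n(z^2)$, so
$$H^*(2P;z)(g)=\frac{(1+z^2)^3e_n(z)}{1+z},\qquad e_n(-1)=\operatorname{Re}(1+i)^n=2^{n/2}\cos\frac{n\pi}4.$$
This is nonzero unless $n\equiv2\pmod4$. If $\epsilon=0$, then $n=3+j\not\equiv2$ because $j\not\equiv3$; if $\epsilon=1$, then $n=4+j\equiv3$. So $H^*(2P)$ is not polynomial. $\blacksquare$

In the example with $d=8$ we have $f_g=3$, $a_g(2)=1$, $a_g(4)=2$, and (4) reads $8=3+1+2\cdot2$. We now show that one cannot do with less.

## 7. Fixed polytopes of dimension at most two, and the bound $d\ge8$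

Inequality (7) asks for a pole at order $m$ that is larger than the pole at a divisor $m'$ of $m$. The next lemma says that a fixed polytope of small dimension does not allow this near the top pole order.

**Lemma 4.** Suppose $f_g\le2$, $p_g(m)\ge\max(1,f_g)$ and $m'\mid m$. Then $p_g(m')\ge p_g(m)$.

*Proof.* Write $f=f_g$.

**Step 1: the top order.** We find when $p_g(m)=f+1$. Let $\mathrm{ht}(M'^g)=N_0\mathbb Z$; $N_0\ge1$ because $\sum_{i<\operatorname{ord}(g)}g^im$ is fixed and has nonzero height if $m$ has. Then $\varphi_g(s)=0$ unless $N_0\mid s$, and along $N_0\mid s$ we have $\varphi_g(s)\sim\nu s^f$ with $\nu>0$, since $P^g$ spans $V^g\cap\{\mathrm{ht}=1\}$. Also $N_0\mid D_g$, as $D_g\pi_g(v)\in M'^g$ has height $D_g$ for a vertex $v$. So the coefficient of $s^f$ in $\varphi_g$ is the periodic function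
$$\nu\,1_{N_0\mid s}=\frac\nu{N_0}\sum_{\zeta^{N_0}=1}\zeta^s,$$
and $p_g(m)=f+1$ iff $m\mid N_0$. If $p_g(m)=f+1$, then $m'\mid N_0$, so $p_g(m')=f+1$ and we are done. Since $p_g(m)\ge\max(1,f)$, there remains $p_g(m)=f\in\{1,2\}$.

**Step 2: reduction to a full-dimensional polytope.** Put $\psi(u)=\varphi_g(N_0u)$. Choose $m_0\in M'^g$ of height $N_0$. Translating the slice at height $N_0u$ by $-um_0$, we see that $\psi$ is the Ehrhart function of $Q=N_0P^g-m_0$, a full-dimensional rational polytope in $\mathbb R^f$ with respect to $M'^g\cap\ker(\mathrm{ht})\cong\mathbb Z^f$. Write $\psi(u)=\sum_\eta c^\psi_\eta(u)\eta^u$. We have $\varphi_g(s)=1_{N_0\mid s}\psi(s/N_0)$, and if $\zeta_0^{N_0}=\eta$, then $1_{N_0\mid s}\,\eta^{s/N_0}=\frac1{N_0}\sum_{\omega^{N_0}=1}(\zeta_0\omega)^s$. Hence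
$$c_\zeta(s)=\tfrac1{N_0}\,c^\psi_{\zeta^{N_0}}(s/N_0).$$

**Step 3: the second coefficient of $\psi$.** Let $n_F\cdot x\le b_F$ be the facet inequalities of $Q$, with $n_F$ primitive. We claim that the coefficient of $s^{f-1}$ in $\psi$, a periodic function of $s$, is
$$\mathrm{const}-\sum_Fw_F\{sb_F\}\qquad\text{with all }w_F>0. \tag{11}$$

For $f=1$, $Q=[-b',b]$, we have $\psi(s)=\lfloor sb\rfloor+\lfloor sb'\rfloor+1=s(b+b')+1-\{sb\}-\{sb'\}$.

For $f=2$, choose lattice coordinates $(x,y)$ in which no edge is vertical. (Take as second basis vector a primitive vector parallel to no edge.) Then $Q$ lies between the graphs of a concave function $T$ and a convex function $B$ over $I=[x_-,x_+]$, both piecewise linear, with $T=B$ at both ends. With $T_s(x)=sT(x/s)$ and $B_s(x)=sB(x/s)$, counting $\lfloor T_s(x)\rfloor+\lfloor-B_s(x)\rfloor+1$ points in each column gives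
$$\psi(s)=\sum_{x\in sI\cap\mathbb Z}(T_s-B_s)(x)+\#(sI\cap\mathbb Z)-\sum_{x\in sI\cap\mathbb Z}\{T_s(x)\}-\sum_{x\in sI\cap\mathbb Z}\{-B_s(x)\}.$$
*First sum.* $T_s-B_s$, extended by $0$, is continuous, compactly supported and piecewise linear, with a bounded number of breakpoints and with slopes bounded independently of $s$. Its sum over the integers is its trapezoidal sum. The trapezoidal rule is exact on unit intervals without interior breakpoints and has bounded error on the boundedly many others. So the first sum is $s^2\operatorname{area}(Q)+O(1)$. *Second term.* It is $|I|s+O(1)$. *Fractional parts.* On an upper edge $n_1x+n_2y=b$ with $n_2>0$ over $[x_0,x_1]$, we have $T_s(x)=(sb-n_1x)/n_2$ for $x\in s[x_0,x_1]$. As $\gcd(n_1,n_2)=1$, over $n_2$ consecutive integers $x$ the integer $\lfloor sb\rfloor-n_1x$ runs through all residues mod $n_2$. So the fractional parts are $(\{sb\}+i)/n_2$, $0\le i<n_2$, with sum $\{sb\}+\frac{n_2-1}2$. Grouping the integers of $s[x_0,x_1]$ into such runs, the edge contributes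
$$-s\,\frac{x_1-x_0}{n_2}\Big(\{sb\}+\frac{n_2-1}2\Big)+O(1).$$
A lower edge has $n_2<0$ and $-B_s(x)=(sb-n_1x)/|n_2|$, and the computation is identical with $|n_2|$. Points shared by two edges change the sums by $O(1)$. On each residue class modulo a common period all $\{sb_F\}$ are constant and $\psi$ is a polynomial, so comparing coefficients of $s$ proves (11) with $w_F=(x_1-x_0)/|n_2|$.

**Step 4: Fourier coefficients have positive real part.** This excludes cancellation between facets. Let $b_F=A/B$ in lowest terms and $\eta\ne1$. The $\eta$-Fourier coefficient of $s\mapsto-\{sb_F\}$ is $0$ unless $\eta^B=1$. If $\eta^B=1$, substitute $u\equiv sA\pmod B$ and put $w=\eta^{-A^{-1}}$, where $A^{-1}$ is an inverse of $A$ modulo $B$, so that $w^B=1$ and $w\ne1$. The coefficient is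
$$-\frac1B\sum_{u=0}^{B-1}\frac uB\,w^u=-\frac1B\cdot\frac1{w-1},$$
by $\sum_{u=0}^{B-1}uw^u=B/(w-1)$. Since $\operatorname{Re}\frac1{w-1}=-\frac12$ for $|w|=1$, $w\ne1$, its real part is $\frac1{2B}>0$. The constant in (11) contributes nothing for $\eta\ne1$.

**Step 5: conclusion.** Let $\zeta$ have order $m$, $\zeta'=\zeta^{m/m'}$ (of order $m'$), $\eta=\zeta^{N_0}$ and $\eta'=\zeta'^{N_0}=\eta^{m/m'}$. By Step 2 and $p_g(m)=f$, $\deg c^\psi_\eta=f-1$. If $\eta'=1$, then $\deg c^\psi_{\eta'}=f$ (leading coefficient $\operatorname{vol}Q$), so $p_g(m')=f+1$. If $\eta'\ne1$, then $\eta\ne1$. The coefficient of $s^{f-1}$ in $c^\psi_\eta$ is nonzero, so by Step 4 some facet has $\eta^{B_F}=1$, where $B_F$ is the denominator of $b_F$; hence $\eta'^{B_F}=1$. The coefficient of $s^{f-1}$ in $c^\psi_{\eta'}$ is a sum over facets of terms that are $0$ or have positive real part, and at least one is of the second kind. So $p_g(m')\ge f=p_g(m)$. $\square$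

**Proof of Theorem B, $d\le7$.** Suppose $H^*(P)$ is polynomial and some $H^*(tP)$ is not; we show $d\ge8$. Take $g,m,m'$ from Lemma 2 and drop the index $g$. Put $\Sigma=\sum_{n>1}\phi(n)a(n)$, so $d=f+\Sigma$ by (4).

**Step 1: two cases.** We have $p(m')<p(m)$, $m'\mid m$ and $p(m)\ge1$. So the hypotheses of Lemma 4 fail: either $f\ge3$, or $f\le2$ and $p(m)<\max(1,f)$; the latter forces $f=2$ and $p(m)=1$. By (7), $a(m')<p(m)$. Thus we are in one of the cases

- (A) $f=2$, $p(m)=1$, hence $a(m')=0$;
- (B) $f\ge3$.

It suffices to show $\Sigma\ge6$ in case (A) and $\Sigma\ge5$ in case (B).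

**Step 2: the relevant $m$.** By (7), $a(m)\ge1+a(m')$. Since $1<m'<m$ and $m'\mid m$, $m$ is not prime. As $m\mid D_g$, Lemma 1 says that if $r^v\mid m$, then $S$ contains $v$ distinct powers of $r$. If $\phi(m)\ge6$, then $\Sigma\ge6$ because $a(m)\ge1$. Otherwise $\phi(m)\le4$, because $\phi(m)$ is $1$ or even. Each prime power $r^k$ exactly dividing $m$ has $\phi(r^k)\le4$, so $r^k\in\{2,4,8,3,5\}$, with $\phi=1,2,4,2,4$. Products with $\phi\le4$ that are neither $1$ nor prime are $m\in\{4,6,8,10,12\}$.

**Step 3: if $a(m')=0$, then $\Sigma\ge6$.** Here $m\in S$ and $m'\notin S$.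

- $m=4$, $m'=2\notin S$: $S$ contains $4$ and another power of $2$, which is at least $8$; $\Sigma\ge2+4$.
- $m=6$, $m'=2\notin S$: $S$ contains $6$, a power of $2$ that is at least $4$, and a power of $3$; $\Sigma\ge2+2+2$.
- $m=6$, $m'=3\notin S$: $S$ contains a power of $3$ that is at least $9$; $\Sigma\ge6$.
- $m=8$: $S$ contains $8$ and two further powers of $2$; $\Sigma\ge4+1+2$.
- $m=10$: $S$ contains $10$ and a power of $5$; $\Sigma\ge4+4$.
- $m=12$: $S$ contains $12$ and a power of $3$; $\Sigma\ge4+2$.

This settles case (A), and case (B) with $a(m')=0$.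

**Step 4: if $a(m')\ge1$, then $\Sigma\ge5$.** We are in case (B), and $a(m)\ge2$.

- $m=4$: $m'=2$ and $\Sigma\ge1+2\cdot2=5$.
- $m=6$: $\Sigma\ge\phi(m')+2\cdot2\ge5$.
- $m\in\{8,10,12\}$: $\Sigma\ge2\cdot4=8$.

So $d\ge2+6$ in case (A) and $d\ge3+5$ in case (B). With Section 6 this proves Theorem B. $\blacksquare$

## 8. Large dilates congruent to $1$ modulo the exponent

For Theorem C, (ii)⇒(iii), we must make $H^*$ effective, not only polynomial, for an arbitrary $G$. A suitable dilation does this.

**Lemma 5.** Let $H^*(P)$ be polynomial, $\rho$ faithful, $e=\exp(G)$. Then $H^*(uP)$ is effective for all sufficiently large $u\equiv1\pmod e$.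

*Proof.* **Step 1: $H^*(uP)$ is polynomial of degree at most $d$.** The $\zeta$ in (5) satisfy $\zeta^e=1$, because $D_g\mid\operatorname{ord}(g)\mid e$. So $\zeta^u=\zeta$, and $\varphi_g(us)=\sum c_\zeta(us)\zeta^s$ has the same numbers $p_g(m)$. By (6), $H^*(uP)$ is polynomial. Since $\mathrm{EE}(uP)(g)$ has negative degree and $\Delta_g$ has degree $d+1$, $\deg H^*(uP)(g)\le d$. The $0$-th coefficient is the trivial character.

**Step 2: growth of the coefficients.** Let $h^{(u)}_i\in R(G)$ be the coefficient of $z^i$, $1\le i\le d$. At $g$ it is an integral combination, with coefficients from $\Delta_g$, of $\varphi_g(us)$ for $0\le s\le i$. For $g\ne1$, $\rho(g)\ne I$ by faithfulness, so $\dim P^g\le d-1$ and $h_i^{(u)}(g)=O(u^{d-1})$. For $g=1$, $\varphi_1(us)=\operatorname{vol}(P)(us)^d+O(u^{d-1})$, so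
$$h_i^{(u)}(1)=\operatorname{vol}(P)\,u^d\sum_{j=0}^i(-1)^j\binom{d+1}j(i-j)^d+O(u^{d-1})=\operatorname{vol}(P)A(d,i)u^d+O(u^{d-1}),$$
where $\sum_ss^dz^s=\sum_{i=1}^dA(d,i)z^i/(1-z)^{d+1}$. These Eulerian numbers are positive. Indeed $A(1,1)=1$, and applying $z\frac{d}{dz}$ gives, for $1\le i\le d+1$, $A(d+1,i)=iA(d,i)+(d+2-i)A(d,i-1)$, with $A(d,0)=A(d,d+1)=0$.

**Step 3: multiplicities.** An irreducible character $\chi$ has multiplicity $\frac1{|G|}\sum_gh_i^{(u)}(g)\overline{\chi(g)}=\frac{\chi(1)}{|G|}\operatorname{vol}(P)A(d,i)u^d+O(u^{d-1})$ in the virtual character $h_i^{(u)}$. This is positive for large $u$. There are finitely many $\chi$ and $i$. $\square$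

## 9. A failing polytope for every pair $(G,t)$ that violates the order condition

**Proof of Theorem C, (ii)⇒(iii).** Suppose (iii) fails for $t$. Let $e=\exp(G)$, and write $v_q$ for the $q$-adic valuation. We build a block cone joined with a trivial part, as in Section 6.

**Step 1: choice of $g$, $n$, $q$ and $Y$.** We need an element $g$ of order $n$ whose eigenvalues of order $n$ are moved by $t$, and a $G$-set on which we control cycle lengths.

*Case 1: some prime $q$ divides $t$ and $e$, but $q^v\nmid t$, where $v=v_q(e)$.* Let $g$ have order $n=q^v$ (such an element exists, by the definition of the exponent), and let $\mathcal L$ be the set of subgroups of $G$ of order $q$.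

*Case 2: $q^{v_q(e)}\mid t$ for every prime $q\mid\gcd(t,e)$.* Let $g$ violate (iii), $n=\operatorname{ord}(g)$, let $q$ be a prime dividing $\gcd(n,t)$, and let $\mathcal L$ be the set of nontrivial cyclic $q$-subgroups of $G$.

Put $Y=\bigsqcup_{L\in\mathcal L}G/L$ and $m'=n/\gcd(n,t)$. In both cases $n\nmid t$ and $q\mid\gcd(n,t)$, so $1<m'<n$. In particular $n$ is not prime, so $|G|\ge4$. The stabilizer of $xL$ in $\langle h\rangle$ is $\langle h\rangle\cap xLx^{-1}$, so the cycle length of $h$ at $xL$ is $\operatorname{ord}(h)/|\langle h\rangle\cap xLx^{-1}|$.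

**Step 2: two properties of $Y$.** The first will keep $\Delta_g$ from vanishing too much; the second will keep $H^*(P)$ polynomial.

(Y1) *All cycle lengths of $g$ on $Y$ are divisible by $m'$.* In Case 1 they are $n$ or $n/q$, and $m'\mid n/q$ because $q\mid\gcd(n,t)$. In Case 2, $v_q(n)\le v_q(e)\le v_q(t)$, so $m'$ is prime to $q$; the cycle lengths are $n$ divided by powers of $q$, so they are divisible by $m'$.

(Y2) *If $n\mid\ell$ and $h\in G$, some cycle length of $h$ on $Y$ is not divisible by $\ell$.* Suppose all are. Then $\ell\mid\operatorname{ord}(h)$, so $q\mid n\mid\operatorname{ord}(h)$. In Case 1, let $L\le\langle h\rangle$ have order $q$; the base point of $G/L$ has cycle length $\operatorname{ord}(h)/q$, with $q$-adic valuation at most $v-1<v_q(\ell)$, a contradiction. In Case 2, let $L$ be the Sylow $q$-subgroup of $\langle h\rangle$; the base point of $G/L$ has cycle length prime to $q$, while $q\mid n\mid\ell$, a contradiction.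

**Step 3: the polytope.** Let $k=|G|$ and $X=Y\times G$ with the diagonal action. Then $X$ is free, $X\to Y$ has fibers of size $k$, and $e\mid k$.

For $\ell\ge2$ let $N_\ell=\mathbb Z^\ell+\mathbb Z\frac1\ell(1,\dots,1)$, with the coordinate sum as height and cone $\mathbb R^\ell_{\ge0}$, generated by the unit vectors of height $1$. The coordinates of a lattice vector all have the same fractional part $\frac i\ell$, so the lattice points of the cone are uniquely $\frac i\ell(1,\dots,1)+\mathbb N^\ell$, $0\le i<\ell$. The vector $\frac i\ell(1,\dots,1)$ has height $i$, so the generating function is $\frac{1-z^\ell}{1-z}\cdot\frac1{(1-z)^\ell}$. (For $\ell=2$ this is the segment $[0,2]$.)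

Let $N$ be the direct sum of all $N_\ell$ with $\ell\mid e$, $\ell>1$, $n\nmid\ell$, and of $\mathbb Z^j$ with cone $\mathbb R^j_{\ge0}$ and the coordinate sum as height, where $j\ge0$ is chosen in Step 5. Then
$$E_N=\frac{\theta(z)}{(1-z)^{\operatorname{rk}N}},\qquad\theta(z)=\prod_\ell\frac{1-z^\ell}{1-z}.$$
Let $P$ be the join. Its representation $\rho$ is faithful: $\Gamma$ consists of vectors constant on blocks of size $k\ge4$, and for $x\ne x'$ the vector $e_x-e_{x'}$ is not constant on the block of $x$; so the $[e_x]$ are distinct, and $G$ permutes them freely. By (10),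
$$H^*(P;z)(h)=\frac{(1-z)\prod_Y(1-z^{kc})}{(1-z^k)\prod_Y(1-z^c)}\,\theta(z)\qquad(h\in G), \tag{12}$$
for every $j$.

For $G=\mathbb Z/4$, $t=2$ we are in Case 1 with $q=2$, $n=4$. Then $Y=G/\langle g^2\rangle$ has two points swapped by $g$, $X$ consists of two $4$-cycles, $k=4$, and only $\ell=2$ occurs: for $j=0$ this is the polytope of Section 6.

**Step 4: $H^*(P)$ is polynomial.** We show that (12) has no pole. Its denominator vanishes only at roots of unity. Let $\zeta$ have order $\ell$, and let $c$ run over the cycle lengths of $h$ on $Y$; each $c$ divides $e$, hence $k$. If $\ell\nmid k$, the denominator does not vanish at $\zeta$. If $\ell\mid k$, the order of vanishing of (12) at $\zeta$ is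
$$[\ell=1]+\#\{c\}-1-\#\{c:\ell\mid c\}+\operatorname{ord}_\zeta\theta .$$
This is $\ge0$ if $\ell=1$, and if some $c$ is not divisible by $\ell$. If $\ell>1$ divides all $c$, then $n\nmid\ell$ by (Y2), and $\ell\mid e$; so $N_\ell$ is a summand of $N$, $\theta(\zeta)=0$, and the order is again $\ge0$.

**Step 5: $H^*(tP)(g)$ is not polynomial for a suitable $j$.** We produce a pole of $\sum\varphi_g(ts)z^s$ that exceeds the zero of $\Delta_g$. Let $r=|X|/n$, the number of cycles of $g$ on the free set $X$, and let $\gamma$ be the number of cycles of $g$ on $Y$. Then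
$$\mathrm{EE}(P;z)(g)=\frac{\prod_Y(1-z^{kc})\,\theta(z)}{(1-z^k)(1-z^n)^r(1-z)^{\operatorname{rk}N}},\qquad \Delta_g(z)=\frac{(1-z^n)^r(1-z)^{1+\operatorname{rk}N}}{\prod_Y(1-z^c)}.$$
Let $\xi$ have order $n$ and $\omega=\xi^t$, which has order $m'>1$. As $m'\mid n$ and, by (Y1), $m'$ divides all cycle lengths $c$ of $g$ on $Y$, $\Delta_g$ vanishes at $\omega$ to order exactly $r-\gamma$. At $\xi$, since $n\mid k$, $\xi\ne1$, and $\theta(\xi)\ne0$ (all $\ell$ in $\theta$ have $n\nmid\ell$), $\mathrm{EE}(P)(g)$ has a pole of order $r+1-\gamma$.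

Several poles $\xi'$ with $\xi'^t=\omega$ may merge and cancel; the parameter $j$ prevents this. Let $p^*\ge r-\gamma+1$ be the maximal pole order of $\mathrm{EE}(P)(g)$ at points $\xi'$ with $\xi'^t=\omega$. Let $\Xi$ be the set of those attaining it, and let $C_{\xi'}\ne0$ be the coefficient of $(1-z/\xi')^{-p^*}$ when $j=0$. Note $\xi'\ne1$ since $\omega\ne1$. Passing to general $j$ multiplies $\mathrm{EE}$ by $(1-z)^{-j}$ and $\Delta_g$ by $(1-z)^j$. So $p^*$, $\Xi$ and the order $r-\gamma$ do not change, and $C_{\xi'}$ becomes $C_{\xi'}(1-\xi')^{-j}$.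

A term $C(1-z/\xi')^{-p^*}$ contributes $C\binom{s+p^*-1}{p^*-1}\xi'^{-s}$ to $\varphi_g(s)$, with leading part $C\frac{s^{p^*-1}}{(p^*-1)!}\xi'^{-s}$. Replacing $s$ by $ts$ multiplies the leading part by $t^{p^*-1}$ and turns $\xi'^{-s}$ into $\omega^{-s}$. So the coefficient of $(1-z/\omega)^{-p^*}$ in $\sum_s\varphi_g(ts)z^s$ is
$$t^{p^*-1}\sum_{\xi'\in\Xi}C_{\xi'}(1-\xi')^{-j}. \tag{13}$$
The numbers $(1-\xi')^{-1}$ are distinct and the $C_{\xi'}$ are nonzero, so by Vandermonde (13) is nonzero for some $j\in\{0,\dots,|\Xi|-1\}$. Fix such a $j$. Then $\sum_s\varphi_g(ts)z^s$ has a pole at $\omega$ of order $p^*>r-\gamma$, and $H^*(tP)(g)$ is not polynomial by (2). This shows that (i) fails.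

**Step 6: making $H^*$ effective.** We replace $P$ by a large dilate without losing the pole. By Step 4 and faithfulness, Lemma 5 gives a large $u\equiv1\pmod e$ such that $\tilde P=uP$ has $H^*(\tilde P)$ effective. The counting function of $t\tilde P$ at $g$ is $s\mapsto\varphi_g(uts)$. The poles of $\mathrm{EE}(P)(g)$ lie at $e$-th roots of unity, and $\zeta^u=\zeta$ for these. So replacing $\varphi_g(ts)$ by $\varphi_g(uts)$ only multiplies (13) by $u^{p^*-1}\ne0$, while $\Delta_g$ is unchanged. Hence $H^*(t\tilde P)(g)$ is not polynomial, and (ii) fails. $\blacksquare$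

**All $t$ at once.** If every $g\ne1$ has prime order, (iii) holds for every $t$. If some $\operatorname{ord}(g)>1$ is not prime, (iii) fails for $t$ a prime divisor of $\operatorname{ord}(g)$: this $t$ is not coprime to $\operatorname{ord}(g)$, and $\operatorname{ord}(g)\nmid t$. So polynomiality passes to all dilates of all $G$-polytopes iff every $g\ne1$ has prime order. For $|G|\le3$ all non-identity elements have prime order, so a failure of polynomiality needs $|G|\ge4$. By Theorem B it also needs $d\ge8$. The polytope of Section 6, with $|G|=4$ and $d=8$, attains both bounds.
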